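# Palais–Smale sequences for singular Liouville equations on compact surfaces

## 1. Parameters below $4\pi$: compactness from coercivity

Let $\Sigma$ be a compact, connected, orientable surface without boundary, with metric $g$, and let $h:\Sigma\to\mathbb R$ be smooth and positive. Let $p_1,\dots,p_m\in\Sigma$ be distinct points and let $\alpha_1,\dots,\alpha_m>-1$ be real numbers. In the original question $\alpha_j\in[0,1]$; each statement below says which range it uses. The Green's function $G_p$ is defined by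
$$-\Delta_gG_p=\delta_p-\tfrac1{|\Sigma|},\qquad \int_\Sigma G_p\,dV_g=0 ,$$
and we put $\tilde h=h\,e^{-4\pi\sum_j\alpha_jG_{p_j}}$. Since $G_p$ behaves like $-\frac1{2\pi}\log d(\cdot,p)$ near $p$, the weight $\tilde h$ behaves like $d(x,p_j)^{2\alpha_j}$ near $p_j$. It vanishes at $p_j$ if $\alpha_j>0$ and blows up there if $\alpha_j<0$.

On $X=\{u\in H^1(\Sigma):\int_\Sigma u\,dV_g=0\}$ with the $H^1$ norm we study
$$I_\rho(u)=\int_\Sigma|\nabla u|^2\,dV_g+\frac{2\rho}{|\Sigma|}\int_\Sigma u\,dV_g-\rho\log\int_\Sigma\tilde he^{2u}\,dV_g. \tag{1}$$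
The middle term vanishes on $X$, and makes the formula invariant under $u\mapsto u+c$ on $H^1$. With $Z(u)=\int_\Sigma\tilde he^{2u}$,
$$I_\rho'(u)[\varphi]=2\int_\Sigma\nabla u\cdot\nabla\varphi-\frac{2\rho}{Z(u)}\int_\Sigma\tilde he^{2u}\varphi,\qquad\varphi\in X, \tag{2}$$
so critical points solve $-\Delta_gu=\rho\big(\tilde he^{2u}/Z(u)-1/|\Sigma|\big)$.

**Definition (Palais–Smale condition).** $I_\rho$ satisfies (P-S) if every sequence $(u_l)\subset X$ such that $I_\rho(u_l)$ converges in $\mathbb R$ and $I_\rho'(u_l)\to0$ in $X^*$ has a subsequence converging strongly in $X$.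

We use two textbook forms of the Moser–Trudinger inequality.

* **(MT)** On $\Sigma$, or on a fixed disc or annulus of $\mathbb R^2$: for every $b<\infty$ there is $C_b$ with $\int e^{b|w|}\le C_b$ whenever $\|w\|_{H^1}\le1$. Replacing $b$ by $bK$, one gets a bound whenever $\|w\|_{H^1}\le K$.
* **Sharp form on $\Sigma$:** $\log\int_\Sigma e^{2u}\le\frac1{4\pi}\int_\Sigma|\nabla u|^2+C$ for $u\in X$.

Jensen's inequality gives a lower bound for $Z$. Since $\log\tilde h$ is integrable and $u$ has zero mean,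
$$Z(u)\ge|\Sigma|\exp\Big(\frac1{|\Sigma|}\int_\Sigma(\log\tilde h+2u)\Big)=|\Sigma|\exp\Big(\frac1{|\Sigma|}\int_\Sigma\log\tilde h\Big)=:c_0>0,\qquad u\in X. \tag{3}$$

**Lemma 1.1 ($\rho\le0$).** Let $\alpha_j>-1$ and $\rho\le0$. Every sequence $(u_l)\subset X$ with $I'_\rho(u_l)\to0$ converges in $X$.

*Proof.* By Hölder's inequality $u\mapsto\log\int\tilde he^{2u}$ is convex, so its derivative is monotone. As $-\rho\ge0$,
$$2\|\nabla(u-v)\|_2^2\le(I_\rho'(u)-I'_\rho(v))[u-v]\le\big(\|I_\rho'(u)\|_{X^*}+\|I_\rho'(v)\|_{X^*}\big)\|u-v\|_{H^1}.$$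
By Poincaré's inequality $\|u-v\|_{H^1}\le C\|\nabla(u-v)\|_2$ on $X$, so $(u_l)$ is a Cauchy sequence. $\square$

**Proposition 1.2 ($0<\rho<4\pi$, nonnegative $\alpha_j$).** Let $\alpha_j\ge0$ and $0<\rho<4\pi$. Then $I_\rho$ satisfies (P-S).

*Proof.* **Step 1: the energy bounds the norm.** Since $\alpha_j\ge0$, $\tilde h$ is bounded, and the sharp inequality gives
$$I_\rho(u)\ge\Big(1-\frac\rho{4\pi}\Big)\int|\nabla u|^2-C .$$
If $I_\rho(u_l)$ converges, then $(u_l)$ is bounded in $X$.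

**Step 2: bounded sequences with $I_\rho'(u_l)\to0$ are compact.** Pass to a subsequence $u_l\rightharpoonup u$ in $X$, $u_l\to u$ in $L^2$. Then $I_\rho'(u_l)[u_l-u]\to0$. In (2) with $\varphi=u_l-u$, the second term tends to $0$: $\tilde h$ is bounded, $e^{2u_l}$ is bounded in $L^2$ by (MT), $Z(u_l)\ge c_0$, and $u_l-u\to0$ in $L^2$. So $\int\nabla u_l\cdot\nabla(u_l-u)\to0$. By weak convergence also $\int\nabla u\cdot\nabla(u_l-u)\to0$. Subtracting, $\|\nabla(u_l-u)\|_2\to0$. $\square$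

What changes above $4\pi$? Step 2 never used $\rho<4\pi$. Step 1 fails completely. Take an isothermal disc $\{|x|<r_0\}$ around a nonsingular point and put $u_\varepsilon=2\log\frac{r_0}{\max(|x|,\varepsilon)}$ in the disc, $u_\varepsilon=0$ outside. Then
$$\int|\nabla u_\varepsilon|^2=2\pi\int_\varepsilon^{r_0}\frac4s\,ds=8\pi\log\frac{r_0}\varepsilon,\qquad\int u_\varepsilon=O(1),\qquad \int\tilde he^{2u_\varepsilon}\ge c\int_{\varepsilon<|x|<r_0}|x|^{-4}dx\ge c'\varepsilon^{-2},$$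
so $I_\rho(u_\varepsilon)\le(8\pi-2\rho)\log\frac1\varepsilon+C\to-\infty$ for $\rho>4\pi$. The energy controls nothing there. Whatever compactness remains must come from $I_\rho'(u_l)\to0$.

## 2. The critical set $\Lambda$ and the theorems

The question is taken from Andrea Malchiodi and David Ruiz, "New improved Moser-Trudinger inequalities and singular Liouville equations on compact surfaces", arXiv:1007.3861 (2010). *Let $\alpha_j\in[0,1]$. For $\rho\in(4\pi,8\pi)$ with $\rho\ne4\pi(1+\alpha_j)$ for all $j$, does $I_\rho:X\to\mathbb R$ satisfy (P-S)?* For such $\rho$ it is known from blow-up analysis that the zero-mean *solutions* of the equation are bounded in $C^2(\Sigma)$. We shall not use that bound. Put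
$$\Lambda=\Big\{4\pi n+4\pi\sum_{j\in J}(1+\alpha_j):\ n\in\mathbb N_0,\ J\subset\{1,\dots,m\}\Big\}\setminus\{0\}. \tag{4}$$
Examples: for $m=1$, $\alpha_1=\frac12$, we get $\Lambda=\{4\pi,6\pi,8\pi,10\pi,\dots\}$; for $m=1$, $\alpha_1=1$, $\Lambda=\{4\pi,8\pi,12\pi,\dots\}$. The set $\Lambda$ is contained in $(0,\infty)$.

**Theorem A.** Let $\alpha_j\in(-1,1]$ and $\rho\in\mathbb R\setminus\Lambda$. Every sequence $(u_l)\subset X$ with $I_\rho'(u_l)\to0$ in $X^*$ has a subsequence converging strongly in $X$. In particular (P-S) holds.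

**Corollary.** Let $\alpha_j\in[0,1]$. For every $\rho\in(4\pi,8\pi)$ with $\rho\ne4\pi(1+\alpha_j)$ for all $j$ (the value $\alpha_j=1$ included), $I_\rho$ satisfies (P-S).

*Proof of the Corollary from Theorem A.* If $\alpha_j\ge0$, an element of $\Lambda$ with $n+|J|\ge2$ is at least $8\pi$. Those with $n+|J|=1$ are $4\pi$ and $4\pi(1+\alpha_j)$. So $\Lambda\cap(4\pi,8\pi)=\{4\pi(1+\alpha_j)\}_j\cap(4\pi,8\pi)$. $\square$

**Theorem B.** Let $\alpha_j>-1$. For every $\rho\in\Lambda$, (P-S) fails. Hence, for $\alpha_j\in(-1,1]$ and $\rho\in\mathbb R$: (P-S) holds if and only if $\rho\notin\Lambda$.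

**Theorem C.** If $\alpha_1>1$ and $\rho=4\pi\alpha_1$, there is a sequence in $X$, unbounded in $H^1$ and without convergent subsequence, with $I_\rho'\to0$ in $X^*$. (If $m=1$ and $\alpha_1\notin\mathbb N$, then $\rho\notin\Lambda$.)

Theorem C says that $\alpha_j\le1$ cannot be dropped from Theorem A. It makes no claim about (P-S) itself, that is, about sequences with bounded energy, when some $\alpha_j>1$ and $\rho\notin\Lambda$. Theorems B and C are not needed for the question.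

Lemma 1.1 proves Theorem A for $\rho\le0$. From now on, through Section 8, $\rho>0$, $\alpha_j\in(-1,1]$ and $I_\rho'(u_l)\to0$. The letters $C,c>0$ denote constants independent of $l$. The plan is to show that if no subsequence converges, then the mass $\rho$ splits exactly into quanta $4\pi$ and $4\pi(1+\alpha_j)$.

## 3. Moving the error into the weight

**Local form.** We use the textbook facts that $G(x,y)=G_y(x)$ is symmetric, bounded below, smooth off the diagonal, and that in an isothermal chart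
$$G(x,y)=-\frac1{2\pi}\log|x-y|+H(x,y),\qquad \tilde h\,dV_g=\kappa(x)|x|^{2\alpha}dx. \tag{5}$$
Here $H$ is smooth, $\kappa$ is smooth and positive, $\alpha=\alpha_j$ if the chart is centered at $p_j$ and contains no other singular point, and $\alpha=0$ if it contains no singular point. Dirichlet integrals are conformally invariant. Charts are taken slightly smaller than their domains, so that $c|x-y|\le d(x,y)\le C|x-y|$ and $H,\kappa$ are bounded with all derivatives. The symbol $B(x,r)$ means a geodesic ball on $\Sigma$.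

**Reduction.** By the Riesz theorem for the inner product $\int\nabla\cdot\nabla$ on $X$, there is $w_l\in X$ with $\int\nabla w_l\cdot\nabla\varphi=\frac12I'_\rho(u_l)[\varphi]$ for all $\varphi\in X$, and $\|w_l\|_{H^1}\to0$. Put $v_l=u_l-w_l$, $Z_l=Z(u_l)$. Then (2) gives $\int\nabla v_l\cdot\nabla\varphi=\frac\rho{Z_l}\int\tilde he^{2u_l}\varphi$ for $\varphi\in X$. Applying this to $\varphi$ minus its mean, for $\varphi\in H^1$, we obtain
$$\nu_l=\rho\frac{\tilde he^{2w_l}e^{2v_l}}{Z_l}dV_g,\quad\nu_l(\Sigma)=\rho,\quad-\Delta_gv_l=\nu_l-\frac\rho{|\Sigma|},\quad v_l(x)=\int_\Sigma G(x,y)\,d\nu_l(y). \tag{6}$$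
For each $l$ the density of $\nu_l$ is in some $L^q$, $q>1$ (by (MT), and $\tilde h\in L^t$ for some $t>1$), so $v_l\in W^{2,q}\subset C^0$. Write $\omega_l=\|\nabla w_l\|_2\to0$.

So $v_l$ solves the Liouville equation exactly, with weight $\tilde he^{2w_l}$ instead of $\tilde h$. A sensible person now tries to quote the bound for solutions. The attempt stops here: that bound concerns the fixed weight $\tilde h$, and $w_l\to0$ in $H^1$ does not make $e^{2w_l}$ bounded. On a disc $\{|x|<1/e\}$ let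
$$w_l=\tfrac1l\min\big(\log\log\tfrac1{|x|},\,l^2\big),$$
extended by $0$. Then $\int|\nabla w_l|^2\le\frac{2\pi}{l^2}\int_0^{1/e}\frac{ds}{s\log^2(1/s)}=\frac{2\pi}{l^2}\to0$, while $\sup w_l=l$; subtracting the mean, which tends to $0$, puts it in $X$. Pointwise information about the weight is therefore not available. We shall use two substitutes.

* *At one scale:* since $|e^{2w}-1|\le2|w|e^{2|w|}$, (MT), Hölder and Sobolev give $e^{2w_l}\to1$ in every $L^b$, $b<\infty$, when $w_l\to0$ in $H^1$. On a disc or annulus, Poincaré's inequality lets us replace $\|w\|_{H^1}$ by $C\|\nabla w\|_2$ once we subtract the average of $w$ over a fixed ball or circle. In this form the estimate is scale invariant.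
* *Across scales:* the average of $w_l$ over a circle of radius $s$ changes by at most $\omega_l\sqrt T$ when $\log s$ changes by $T$ (proved in (10) below).

**Exponents.** Put $\theta=\min\{1,1+\alpha_1,\dots,1+\alpha_m\}\in(0,1]$ and $\delta_0=\pi\theta$. Since $\frac\theta2+(1-\theta)<1$, we can fix $q_0>1$ and $p,t,b\in(1,\infty)$ with
$$\frac1p+\frac1t+\frac1b=\frac1{q_0},\qquad p<\frac2\theta,\qquad t(1-\theta)<1 .$$
Then $\tilde h\in L^t(\Sigma)$ and $|x|^{2\alpha_j}\in L^t_{loc}(\mathbb R^2)$, because $|\alpha_j|\le1-\theta$ when $\alpha_j<0$. For instance, if all $\alpha_j\ge0$, then $\theta=1$, $\delta_0=\pi$, and $p=\frac32$, $t=b=12$, $q_0=\frac65$ will do. The factors $e^{2v}$, $\tilde h$, $e^{2w}$ will be put in $L^p,L^t,L^b$, and their product in $L^{q_0}$.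

## 4. Small mass implies compactness

**Lemma 4.1.** Let $B\subset\mathbb R^2$ be measurable (for instance, a subset of a chart) with diameter $\le L$, let $\sigma$ be a measure on $B$ of mass $\le\delta_0$, and $P(x)=\frac1{2\pi}\int_B\log\frac L{|x-y|}d\sigma(y)$. Then $P\ge0$ on $B$ and $\int_Be^{2pP}dx\le CL^2$ with $C=C(p,\theta)$.

*Proof.* $P\ge0$ since $|x-y|\le L$. Let $\delta=\sigma(B)>0$ (if $\delta=0$ the claim is trivial). Jensen's inequality for the probability measure $\sigma/\delta$ gives, for $x\in B$,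
$$e^{2pP(x)}\le\frac1\delta\int_B\Big(\frac L{|x-y|}\Big)^{p\delta/\pi}d\sigma(y)\le\frac1\delta\int_B\Big(\frac L{|x-y|}\Big)^{p\theta}d\sigma(y),$$
as $\delta\le\pi\theta$ and $L/|x-y|\ge1$. Integrate in $x\in B\subset\{|x-y|\le L\}$; since $p\theta<2$, $\int_{|x-y|\le L}(L/|x-y|)^{p\theta}dx=\frac{2\pi}{2-p\theta}L^2$. $\square$

**Lemma 4.2.** If for some fixed $r>0$ and all large $l$ we have $\nu_l(B(x,r))\le\delta_0$ for every $x\in\Sigma$, then $(u_l)$ has a subsequence converging in $X$.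

*Proof.* We may decrease $r$ so that every $B(x_0,2r)$ lies in one of finitely many charts. Let $x\in B(x_0,r/2)$. Points $y\notin B(x_0,r)$ have $d(x,y)\ge r/2$, so there $G(x,y)\le C$. By (5) and (6),
$$v_l(x)\le C+\frac1{2\pi}\int_{B(x_0,r)}\log\frac C{|x-y|}d\nu_l(y).$$
By Lemma 4.1 and a finite covering, $e^{2v_l}$ is bounded in $L^p(\Sigma)$. Also $e^{2w_l}$ is bounded in $L^b$, $\tilde h\in L^t$, and $Z_l\ge c_0$ by (3). By Hölder the densities of $\nu_l$ are bounded in $L^{q_0}$. Hence $v_l$ is bounded in $W^{2,q_0}(\Sigma)$, which embeds compactly in $H^1$ because $q_0>1$. A subsequence of $v_l$ converges in $H^1$, and $w_l\to0$ in $H^1$. $\square$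

So noncompactness forces mass at least $\delta_0$ into arbitrarily small balls.

## 5. Concentration at the smallest scale and its mass

**Definition (bubble).** A *bubble*, for a subsequence, is a sequence $(x_l,r_l)$ with $x_l\to z\in\Sigma$, $r_l\to0$, such that
$$Q:=\lim_{R\to\infty}\liminf_{l\to\infty}\nu_l(B(x_l,Rr_l))=\lim_{R\to\infty}\limsup_{l\to\infty}\nu_l(B(x_l,Rr_l))$$
and one of the following holds:

* *type $0$*: $d(x_l,p_k)/r_l\to\infty$ for all $k$, and $Q=4\pi$;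
* *type $j$*: $d(x_l,p_j)/r_l$ is bounded, and $Q=4\pi(1+\alpha_j)$.

Chart-Euclidean balls give the same $Q$: a geodesic ball of radius $Rr_l$ lies between Euclidean balls of radii $Rr_l/C$ and $Rr_l/c$, everything is monotone in $R$, and only $R\to\infty$ matters. The property passes to subsequences.

**Example.** For $\beta,\lambda>0$ let
$$f_{\beta,\lambda}(x)=\frac\beta\pi\frac{\lambda^{2\beta}|x|^{2\beta-2}}{(1+(\lambda|x|)^{2\beta})^2}.$$
With $S=(\lambda s)^{2\beta}$, $\int_{|x|<s}f_{\beta,\lambda}=\int_0^{S}\frac{d\sigma}{(1+\sigma)^2}=\frac S{1+S}$. So if $\nu_l$ has density $4\pi\beta f_{\beta,\lambda_l}$ near $p_j$, with $\beta=1+\alpha_j$ and $\lambda_l\to\infty$, the ball of radius $R/\lambda_l$ has mass $4\pi\beta R^{2\beta}/(1+R^{2\beta})$, and $(p_j,1/\lambda_l)$ is a bubble of type $j$.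

**Lemma 5.1 (extraction).** Let $x_l\in\Sigma$, $0<D_l\le1$, $\varepsilon_l\to0$ with $\nu_l(B(x_l,\varepsilon_lD_l))>\delta_0$. Then, for a subsequence, there is a bubble $(y_l,r_l)$ with $d(y_l,x_l)\le\sqrt{\varepsilon_l}D_l$ and $r_l/D_l\to0$.

*Proof.* **Step 1: choose a center where the concentration scale is almost locally minimal.** Let $\tau_l=\sqrt{\varepsilon_l}D_l$ and $r(y)=\min\{r:\nu_l(B(y,r))\ge\delta_0\}$. Geodesic spheres are null sets (a distance function has gradient of norm $1$ a.e.), so indicators of $B(y_n,s_n)$ converge a.e. to that of $B(y,s)$ when $(y_n,s_n)\to(y,s)$, and $(y,s)\mapsto\nu_l(B(y,s))$ is continuous. As $\nu_l(\Sigma)=\rho>\delta_0$ and points are null, $r(y)$ is well defined and positive. The sets $\{r(\cdot)\le s\}=\{y:\nu_l(B(y,s))\ge\delta_0\}$ are closed, so $r(\cdot)$ is lower semicontinuous. Hence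
$$\psi(y)=\frac{\tau_l-d(x_l,y)}{r(y)}$$
is upper semicontinuous on $\bar B(x_l,\tau_l)$ and attains its maximum at some $y_l$. Put $r_l=r(y_l)$, $L_l=\psi(y_l)$. Since $r(x_l)\le\varepsilon_lD_l$, we get $L_l\ge\psi(x_l)\ge\varepsilon_l^{-1/2}\to\infty$. Also $L_lr_l=\tau_l-d(x_l,y_l)\le\tau_l\to0$, so $r_l\le\tau_l/L_l\le\varepsilon_lD_l$ and $r_l/D_l\to0$.

If $y\in B(y_l,\frac12L_lr_l)$, then $d(x_l,y)\le d(x_l,y_l)+\frac12(\tau_l-d(x_l,y_l))$, so $\tau_l-d(x_l,y)\ge\frac12(\tau_l-d(x_l,y_l))$, and maximality gives $r(y)\ge r_l/2$. Thus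
$$\nu_l(B(y_l,r_l))=\delta_0,\qquad\nu_l(B(y,r_l/2))\le\delta_0\ \text{ for }y\in B(y_l,\tfrac12L_lr_l).$$

**Step 2: rescale, with the weight converging.** Let $y_l\to z$ along a subsequence. Use an isothermal chart centered at $z$ with no singular point except possibly $z$; put $\alpha=\alpha_j$ if $z=p_j$, $\alpha=0$ otherwise. In this chart $\nu_l$ has density $f_l=\rho Z_l^{-1}\kappa|x|^{2\alpha}e^{2w_l+2v_l}$ with respect to $dx$. Put $\hat f_l(y)=r_l^2f_l(y_l+r_ly)$. In the rescaled plane $B(y,s)$, $B_R=B(0,R)$ are Euclidean balls. Pass to a subsequence with either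

* (A) $z$ is not singular, or $|y_l|/r_l\to\infty$; or
* (B) $z=p_j$ and $y_l/r_l\to-y_0$.

Let $b_l$ be the mean of $w_l$ over $\{|x-y_l|<r_l\}$ and $\hat w_l(y)=w_l(y_l+r_ly)-b_l$. By conformal invariance $\|\nabla\hat w_l\|_2\le\omega_l$, and $\hat w_l$ has mean zero on $B_1$. So $\hat w_l\to0$ in $H^1_{loc}(\mathbb R^2)$ and $e^{2\hat w_l}\to1$ in every $L^b_{loc}$. Write $|y_l+r_ly|^{2\alpha}=\lambda_l\Omega_l(y)$ with $\lambda_l=1$ if $\alpha=0$, $\lambda_l=|y_l|^{2\alpha}$ in case (A) with $\alpha\ne0$, and $\lambda_l=r_l^{2\alpha}$ in case (B) with $\alpha\ne0$. In case (A) $\Omega_l\to1$ locally uniformly; in case (B) $\Omega_l=|y+y_l/r_l|^{2\alpha}\to|y-y_0|^{2\alpha}$ in $L^t_{loc}$. Define $\hat v_l(y)=v_l(y_l+r_ly)+c_l$ with $e^{2c_l}=\rho Z_l^{-1}r_l^2\kappa(y_l)\lambda_le^{2b_l}$. Then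
$$\hat f_l=\hat W_le^{2\hat v_l},\qquad\hat W_l(y)=\frac{\kappa(y_l+r_ly)}{\kappa(y_l)}\Omega_l(y)e^{2\hat w_l(y)}\to W\ \text{ in }L^{t'}_{loc}(\mathbb R^2)\ \text{ for every }t'\in(1,t),$$
with $W=1$ in (A) and $W=|y-y_0|^{2\alpha}$ in (B). By comparability of distances there are $\varrho_0,\varrho_1,c>0$ with
$$\int_{B(y_*,\varrho_0)}\hat f_l\le\delta_0\ \text{ for }|y_*|\le cL_l,\qquad\int_{B(0,\varrho_1)}\hat f_l\ge\delta_0 .$$

**Step 3: local bounds for $\hat f_l$ and $\hat v_l$.** Fix $y_*$. Let $x,x'$ lie in the image of $B(y_*,\varrho_0/2)$ under $y\mapsto y_l+r_ly$. For $y$ in the chart outside the image of $B(y_*,\varrho_0)$ we have $|x-x'|\le\varrho_0r_l\le2|x-y|$, and likewise with $x,x'$ interchanged, so $|\log(|x-y|/|x'-y|)|\le\log3$. For $y$ outside the chart $G(x,y)$ is bounded, and $H$ is bounded. So (6) gives on $B(y_*,\varrho_0/2)$, with constants $C_l$,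
$$\hat v_l=C_l+O(1)+P_l,\qquad P_l(y)=\frac1{2\pi}\int_{B(y_*,\varrho_0)}\log\frac{2\varrho_0}{|y-y'|}\hat f_l(y')\,dy'\ge0.$$
Since $\rho\ge\int\hat W_le^{2\hat v_l}\ge ce^{2C_l}\int_{B(y_*,\varrho_0/2)}\hat W_l$ and the last integral converges to $\int_{B(y_*,\varrho_0/2)}W>0$, $C_l$ is bounded above. Hence $\hat f_l\le C\hat W_le^{2P_l}$, and Lemma 4.1 ($L=2\varrho_0$) with Hölder ($\Omega_l$ bounded in $L^t_{loc}$, $e^{2\hat w_l}$ in $L^b_{loc}$, $e^{2P_l}$ in $L^p$) bounds $\hat f_l$ in $L^{q_0}(B(y_*,\varrho_0/2))$. As $y_*$ was arbitrary, $\hat f_l$ is bounded in $L^{q_0}_{loc}(\mathbb R^2)$. Therefore the potentials $P_l$ are bounded, and $\hat v_l$ is locally bounded above.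

Next, split (6) at scaled radius $2R$. For $y,y'\in B_R$, the part of $\nu_l$ at scaled radius $\ge2R$ contributes $O(1)$ to $\hat v_l(y)-\hat v_l(y')$, as before (the ratio of distances is between $\frac13$ and $3$), and the inner part is a logarithmic potential of a function bounded in $L^{q_0}(B_{2R})$. So $\operatorname{osc}_{B_R}\hat v_l\le C(R)$. If $\inf_{B_R}\hat v_l\to-\infty$ for some $R$ along a subsequence, the oscillation bounds give $\hat v_l\to-\infty$ locally uniformly, hence $\hat f_l\to0$ in $L^1_{loc}$, contradicting $\int_{B(0,\varrho_1)}\hat f_l\ge\delta_0$. Thus $\hat v_l$ is bounded in $L^\infty_{loc}$. Its Laplacian is $-\hat f_l+O(r_l^2)$, so $\hat v_l$ is bounded in $W^{2,q_0}_{loc}$, which embeds compactly in $C^0_{loc}$. For a subsequence $\hat v_l\to V$ locally uniformly, $V\in W^{2,q_0}_{loc}$, and $\hat f_l\to f:=We^{2V}$ in $L^{t'}_{loc}$, with $0<M:=\int_{\mathbb R^2}f\le\rho$.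

**Step 4: a formula for $\nabla V$.** For fixed $y,y'$ and $T>2\max(|y|,|y'|)$, (6) gives
$$\hat v_l(y)-\hat v_l(y')=\frac1{2\pi}\int_{|\zeta|<T}\log\frac{|y'-\zeta|}{|y-\zeta|}\hat f_l(\zeta)\,d\zeta+O\Big(\frac{|y-y'|}T\Big)+o(1).$$
The $O$ term comes from the part of the chart at scaled radius $\ge T$. The $o(1)$ comes from the uniform continuity of $H$ and, for points outside the chart, of $G$ off the diagonal. Let $l\to\infty$, then $T\to\infty$ (the logarithm is bounded for large $|\zeta|$ and $f\in L^1$):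
$$V(y)-V(y')=\frac1{2\pi}\int_{\mathbb R^2}\log\frac{|y'-\zeta|}{|y-\zeta|}f(\zeta)\,d\zeta .$$
On $B_{T/2}$, the part $|\zeta|<T$ is the logarithmic potential of a compactly supported $L^q$ function, $q>1$, and the part $|\zeta|\ge T$ may be differentiated under the integral. Hence
$$\nabla V(y)=-\frac1{2\pi}\int_{\mathbb R^2}\frac{y-\zeta}{|y-\zeta|^2}f(\zeta)\,d\zeta\quad\text{a.e.}$$

**Step 5: the mass, by a Pohozaev identity in the limit.** In the limit the bad factor $e^{2w_l}$ has disappeared. Let $a=0$ in (A) and $a=\alpha$ in (B), and translate so that $W=|y|^{2a}$. Let $\xi\in C_c^\infty(B_2)$, $\xi=1$ on $B_1$, $0\le\xi\le1$, $\xi_R=\xi(\cdot/R)$. We compute $\int\xi_R(y\cdot\nabla V)f$ in two ways.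

*First way.* As $V$ is continuous, $f\le C|y|^{2a}$ locally. Since $a>-1$, $|y|f\in L^2_{loc}$ (as $4a+2>-2$), and $f\in L^q_{loc}$ for some $q\in(1,2)$. Then $\int\frac{f(\zeta)}{|y-\zeta|}d\zeta\in L^2_{loc}$: the part $|\zeta|<T$ by the Hardy–Littlewood–Sobolev inequality, and the rest is bounded by $2M/T$ on $B_{T/2}$. So the double integral below converges absolutely. Inserting Step 4 and averaging with the same expression with $y,\zeta$ exchanged,
$$\int\xi_R(y\cdot\nabla V)f\,dy=-\frac1{4\pi}\iint\frac{(\xi_R(y)y-\xi_R(\zeta)\zeta)\cdot(y-\zeta)}{|y-\zeta|^2}f(y)f(\zeta)\,dy\,d\zeta\ \longrightarrow\ -\frac{M^2}{4\pi}\quad(R\to\infty).$$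
The limit is by dominated convergence, because $y\mapsto\xi_R(y)y$ is Lipschitz uniformly in $R$.

*Second way.* We have $(y\cdot\nabla V)f=\frac12|y|^{2a}y\cdot\nabla e^{2V}$. Let $Y=\xi_R|y|^{2a}y$. For smooth $E$,
$$\int Y\cdot\nabla E=-\int E\operatorname{div}Y,\qquad\operatorname{div}Y=(2+2a)\xi_R|y|^{2a}+|y|^{2a}y\cdot\nabla\xi_R\in L^1 .$$
Indeed, apply the divergence theorem on $\{|y|>\epsilon\}$; the boundary term is $O(\epsilon^{2a+1}\cdot\epsilon)\to0$. Since $V\in W^{2,q_0}_{loc}$, $e^{2V}\in C^0\cap W^{1,2}_{loc}$; its mollifications converge locally uniformly and in $W^{1,2}_{loc}$, and $Y\in L^2$ because $2(2a+1)>-2$. So the identity holds for $E=e^{2V}$ and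
$$\int\xi_R(y\cdot\nabla V)f=-(1+a)\int\xi_Rf-\frac12\int(y\cdot\nabla\xi_R)f\ \longrightarrow\ -(1+a)M,$$
because $y\cdot\nabla\xi_R$ is bounded and supported in $R\le|y|\le2R$, and $f\in L^1$.

Comparing, $M^2/4\pi=(1+a)M$, so $M=4\pi(1+a)$. As $\hat f_l\to f$ in $L^1_{loc}$, $(y_l,r_l)$ is a bubble with $Q=M$, of type $0$ in case (A) and type $j$ in case (B). $\square$

## 6. A maximal family of bubbles

**Lemma 6.1.** For a subsequence there are finitely many (possibly no) bubbles $(x_l^i,r_l^i)$, $1\le i\le N$, with masses $Q_i$, such that: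

1. $d(x_l^i,x_l^k)/(r_l^i+r_l^k)\to\infty$ for $i\ne k$;
2. each $j$ is the type of at most one bubble;
3. with $D_l(x)=\min\{1,\min_id(x,x_l^i)\}$ there are $\varepsilon\in(0,1)$ and $R_0$ such that, for all large $l$,
$$\nu_l(B(x,\varepsilon D_l(x)))\le\delta_0\quad\text{for all }x\in\Sigma\setminus\bigcup_iB(x_l^i,R_0r_l^i). \tag{7}$$

*Proof.* Start with the empty family, for which $D_l=1$. Suppose a family satisfies 1, but no $\varepsilon,R_0$ satisfy 3 along the current subsequence. Taking $\varepsilon=1/n$, $R_0=n$, we find, for a subsequence, $\varepsilon_l\to0$, $R_l\to\infty$ and points $x_l$ with $d(x_l,x_l^i)\ge R_lr_l^i$ for all $i$ and $\nu_l(B(x_l,\varepsilon_lD_l(x_l)))>\delta_0$. Here $D_l(x_l)>0$. Lemma 5.1 gives a bubble $(y_l,r_l)$ with $d(y_l,x_l)\le\sqrt{\varepsilon_l}D_l(x_l)\le\sqrt{\varepsilon_l}\,d(x_l,x_l^i)$ and $r_l/D_l(x_l)\to0$. So $d(y_l,x_l^i)\ge\frac12d(x_l,x_l^i)$ for $l$ large, and $d(x_l,x_l^i)/(r_l+r_l^i)\to\infty$. Adding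 this bubble keeps 1. By 1, for fixed $R$ the balls $B(x_l^i,Rr_l^i)$ are disjoint for $l$ large, and each bubble has $Q_i\ge4\pi\theta$. Hence the number of bubbles is at most $\rho/(4\pi\theta)$, and the process stops. For 2: two bubbles $i\ne k$ of type $j$ would satisfy $d(x_l^i,x_l^k)\le d(x_l^i,p_j)+d(p_j,x_l^k)\le C(r_l^i+r_l^k)$, contradicting 1. $\square$

If $N=0$, (7) says $\nu_l(B(x,\varepsilon))\le\delta_0$ for all $x$, and Lemma 4.2 gives a convergent subsequence of $(u_l)$. So Theorem A is a consequence of the next statement.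

**Proposition 6.2.** If $\alpha_j\le1$ for all $j$ and $N\ge1$, then $\rho=\sum_{i=1}^NQ_i$. Hence $\rho\in\Lambda$, by Lemma 6.1.2.

Its content is that no mass is lost between the bubbles and the fixed scale.

## 7. Mass per dyadic annulus and its logarithmic slope

Let $z_1,\dots,z_K$ be the distinct limits of the centers. Choose disjoint isothermal discs $\{|x|<4s_0\}$ centered at them, containing no singular point except possibly the center. In the chart at $z_a$ put $\alpha=\alpha_j$ if $z_a=p_j$, else $\alpha=0$; the density of $\nu_l$ is $f_l=\rho Z_l^{-1}\kappa|x|^{2\alpha}e^{2w_l+2v_l}$. Fix $i$ with $x_l^i\to z_a$ and set $d=|x_l^i|\to0$. Let $\bar v(s),\bar w(s)$ be the averages of $v_l,w_l$ over the circle $\{|x-x_l^i|=s\}$, let $M(s)=\nu_l(\{|x-x_l^i|<s\})$, which is continuous in $s$, and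
$$\Phi(s)=Z_l^{-1}s^2(s+d)^{2\alpha}e^{2\bar v(s)+2\bar w(s)},\qquad0<s\le s_0. \tag{8}$$
The function $\Phi(s)$ models the mass of the annulus of radius about $s$: area $s^2$, typical weight $(s+d)^{2\alpha}e^{2\bar w}$, typical $e^{2\bar v}$. In steps (a)–(d) the constants do not depend on $l$, $s$ or the number $R$ below.

**(a) Slope of $\log\Phi$.** *This shows that the mass already collected determines growth or decay, up to a small drift.* By (6), with the flat Laplacian, $-\Delta v_l=f_l+O(1)$, so $2\pi s\bar v'(s)=\int_{|x-x_l^i|<s}\Delta v_l=-M(s)+O(s^2)$ (for $v_l\in W^{2,q}$ by mollifying the integrated identity). Hence for a.e. $s$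
$$\frac{d\log\Phi}{d\log s}=2+\frac{2\alpha s}{s+d}-\frac{M(s)}\pi+2s\bar w'(s)+O(s^2), \tag{9}$$
and for $0<s'<s''\le3s_0$
$$\int_{s'}^{s''}|\bar w'|\,ds\le\omega_l\sqrt{\log(s''/s')}. \tag{10}$$
For (10): $|\bar w'|^2\le\frac1{2\pi}\int|\nabla w_l|^2d\vartheta$, so $\int s|\bar w'|^2ds\le\omega_l^2$, and $\int|\bar w'|\le(\int s|\bar w'|^2ds)^{1/2}(\int ds/s)^{1/2}$. The terms $O(s^2)$ contribute at most $C$ to $\log\Phi$ over any subinterval of $(0,s_0]$.

**Example.** In the plane, take $|x|^{2a}e^{2V}=4\pi\beta f_{\beta,\lambda}$ with $\beta=1+a$, center $0$, $d=0$, $w=0$. Up to a constant, $s^{2+2a}e^{2V}$ equals $S/(1+S)^2$ with $S=(\lambda s)^{2\beta}$. It rises with slope close to $2\beta=2+2a$ for $s\ll1/\lambda$, where $M\approx0$, and falls with slope close to $-2\beta=2+2a-4\beta$ for $s\gg1/\lambda$, where $M\approx4\pi\beta$, in agreement with (9).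

**(b) Lower bound:** $\nu_l(\{s<|x-x_l^i|<2s\})\ge c\,\Phi(s)$ for $s\le s_0$. *It converts finiteness of the total mass into information on $\Phi$.* The average of $\log\frac1{|x-y|}$ over $|x-x_l^i|=s$ is $\log\frac1{\max(s,|y-x_l^i|)}$. Since $H$ is bounded, and so is $G(x,y)$ for $|x|\le\frac72s_0$ and $y$ outside the disc, we get for $|x-x_l^i|\le3s$, $s\le s_0$,
$$v_l(x)-\bar v(s)=\frac1{2\pi}\int_{\{|y|<4s_0\}}\log\frac{\max(s,|y-x_l^i|)}{|x-y|}\,d\nu_l(y)+O(1). \tag{11}$$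
If $s\le|x-x_l^i|\le2s$, then $|x-y|\le2s+|y-x_l^i|\le3\max(s,|y-x_l^i|)$, so $v_l(x)\ge\bar v(s)-C$. On $A_s=\{s<|x-x_l^i|<2s\}$, Jensen says that the mean of $|x|^{2\alpha}e^{2w_l}$ is at least the exponential of the mean of $2\alpha\log|x|+2w_l$. The mean of $w_l$ over $A_s$ is $\bar w(s)+O(\omega_l)$ by (10). The mean of $\log|x|$ over a circle of radius $\varrho\in[s,2s]$ about $x_l^i$ is $\log\max(\varrho,d)=\log(s+d)+O(1)$. Multiplying by $cZ_l^{-1}e^{2\bar v(s)}|A_s|$ gives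
$$\nu_l(A_s)\ge c\,Z_l^{-1}s^2(s+d)^{2\alpha}e^{2\bar v(s)+2\bar w(s)}=c\,\Phi(s). \tag{12}$$

**(c) Upper bound away from the bubbles.** *It bounds mass by $\Phi$, on the part of the annulus that belongs to center $i$.* For $R\ge CR_0$ let $E_s$ be the set of $x$ with $s\le|x-x_l^i|\le2s$, $|x-x_l^i|\le|x-x_l^k|$ for all centers $x_l^k$ of the same chart, and $|x-x_l^k|\ge Rr_l^k$ for these $k$ (including $k=i$). Then, for $s\le s_0$ and $l$ large,
$$\nu_l(E_s)\le C\,\Phi(s),\qquad C\text{ independent of }R,s. \tag{13}$$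

*Local mass bound.* Let $x\in E_s$. Centers in the same chart have geodesic distance $\ge cs$ from $x$, and centers in other charts have distance $\ge c$. So $D_l(x)\ge cs$. Also $x\notin\bigcup_kB(x_l^k,R_0r_l^k)$: for the same chart because $R\ge CR_0$, for the others because $r_l^k\to0$. By (7), $\nu_l(\{|y-x|<\varepsilon_1s\})\le\delta_0$ with a fixed $\varepsilon_1\in(0,1)$.

*Bound for $v_l$.* Cover $E_s$ by at most $C$ discs $B_n=\{|x-x_n|<\varepsilon_1s/2\}$ with $x_n\in E_s$, and put $B_n'=\{|x-x_n|<\varepsilon_1s\}$. The $B_n$ lie in $\{s/2\le|x-x_l^i|\le3s\}$. Let $x\in B_n$. For $y\notin B_n'$ we have $\max(s,|y-x_l^i|)\le C|x-y|$: if $|y-x_l^i|\le8s$, use $|x-y|\ge\varepsilon_1s/2$; otherwise $|x-y|\ge|y-x_l^i|-3s\ge\frac12|y-x_l^i|$. For $y\in B_n'$, $\max(s,|y-x_l^i|)\le4s$. So (11) gives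
$$v_l(x)\le\bar v(s)+C+\frac1{2\pi}\int_{B_n'}\log\frac{4s}{|x-y|}\,d\nu_l(y),\qquad x\in B_n .$$
By Lemma 4.1 with $L=4s$, $e^{2(v_l-\bar v(s))}$ has $L^p(B_n)$-norm at most $Cs^{2/p}$.

*The weights.* By (MT) in scale-invariant form, $e^{2(w_l-\bar w(s))}$ has $L^b$-norm at most $Cs^{2/b}$ on $\{s/2\le|x-x_l^i|\le3s\}$. Moreover $\||x|^{2\alpha}\|_{L^t(|x-x_l^i|<3s)}\le Cs^{2/t}(s+d)^{2\alpha}$. For $\alpha\ge0$ this follows from $|x|\le3s+d$. Let $\alpha<0$. If $d\ge6s$, then $|x|\ge d/2$ and $s+d\le2d$. If $d<6s$, the disc lies in $\{|x|<9s\}$, where the norm is at most $Cs^{2\alpha+2/t}$ because $|\alpha|t<1$, and $s+d\le7s$ gives $s^{2\alpha}\le C(s+d)^{2\alpha}$.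

*Hölder.* On $B_n$, Hölder with exponent $q_0$ and then $|B_n|^{1-1/q_0}\le Cs^{2-2/q_0}$ give $\nu_l(B_n)\le CZ_l^{-1}e^{2\bar v+2\bar w}(s+d)^{2\alpha}s^{2/q_0}s^{2-2/q_0}=C\Phi(s)$. Summing over $n$ proves (13).

**(d) Fixed scale.** *It controls what lies far from all centers.* Let $F=\Sigma\setminus\bigcup_a\{|x|<s_0/2\}$. On $F$, $D_l\ge c$ for $l$ large, so (7) bounds by $\delta_0$ the mass of every ball of a small fixed radius centered in $F$. As in Lemma 4.2, $e^{2v_l}$ is bounded in $L^p(F)$, hence $\nu_l(F)\le CZ_l^{-1}$. Since $G\ge-C$ and $w_l\to0$ in $H^1$, we have $\bar v(s_0)\ge-C$, $\bar w(s_0)\ge-C$, so $\Phi(s_0)\ge cZ_l^{-1}$. Thus $\nu_l(F)\le C\Phi(s_0)$.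

### Where plain integration of the slope stops

Let $s_1=Rr_l^i$ be the edge of bubble $i$, where $M(s_1)\approx Q_i$. We want $\sum_n\Phi(2^ns_1)$ to be small. If the slope in (9) were below a fixed negative number beyond $s_1$, we could integrate: the drift $2\omega_l\sqrt T$ over $T=\log(s/s_1)$ is beaten by $-cT$. For a bubble of type $j$ the slope is about $2+2\alpha-4(1+\alpha)=-2(1+\alpha)<0$, and all is well. A type $0$ bubble at distance $d$ from $p_j$ has slope about $-2$ for $s_1\le s\ll d$. For $s\gg d$ the slope is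
$$2+2\alpha-4=2\alpha-2,$$
and for $\alpha=1$ this is $0$. With $M(s_1)\ge Q_i-\eta$ we only know that the slope is at most $\eta/\pi$, plus drift, over a length $\log(s_0/s_1)$ that tends to infinity with $l$ while $\eta$ is fixed. Integration gives no bound at all.

What helps is that a plateau must be low. If $\Phi$ stays comparable to its maximum $\Phi^*$ over a logarithmic length $1/\eta$, then by (12) about $1/\eta$ disjoint annuli each carry mass $\ge c\Phi^*$, so $\Phi^*\le C\eta$. This bounds the height, but not the sum over all annuli. For the sum, note that an additional mass $\sigma$ makes the slope $\le-\sigma/\pi$: either the neck never collects the extra mass $\sigma$, or after collecting it $\Phi$ decays and the remainder is at most $C\Phi^*/\sigma\le C\eta/\sigma$. The choice $\sigma=\sqrt\eta$ balances the two.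

## 8. No mass outside the bubbles: proof of Proposition 6.2

Fix $\eta\in(0,\frac14)$. We choose $R$ large depending on $\eta$, then $l$ large depending on $\eta$ and $R$. The constants $C$ below do not depend on $\eta,R,l$.

**Step 1: the data at the edge of bubble $i$.** Put $s_1=Rr_l^i$, $Q=Q_i$. By the definition of $Q$, for $R\ge R(\eta)$ and then $l$ large, $|M(s_1)-Q|\le\eta$, and the mass of $\{s_1<|x-x_l^i|<2s_1\}$ is as small a multiple of $\eta$ as we like; so by (12) $\Phi(s_1)\le\eta$. Moreover, for $R$ large,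
$$2+\frac{2\alpha s}{s+d}-\frac{Q-\eta}\pi\le\frac\eta\pi\qquad(s_1\le s\le s_0). \tag{14}$$
For type $0$, $Q=4\pi$ and $\frac{2\alpha s}{s+d}\le2$ *because $\alpha\le1$*. This is the only place where $\alpha_j\le1$ is used. For type $j$, $\alpha=\alpha_j$, $Q=4\pi(1+\alpha)$ and $d\le C_0r_l^i$, so $\frac d{s+d}\le\frac{C_0}R$ and the left side is at most $-2(1+\alpha)+\frac{2|\alpha|C_0}R+\frac\eta\pi$, which is $\le\frac\eta\pi$ for $R$ large.

**Step 2: $\Phi^*:=\max_{[s_1,s_0]}\Phi\le C\eta$ (the plateau argument).** Let $\Phi^*=\Phi(s^*)$. Since $M(s)\ge M(s_1)\ge Q-\eta$, (9), (10), (14) give, for $s\in[s_1,s^*]$ and $T=\log(s^*/s)$,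
$$\log\Phi(s^*)-\log\Phi(s)\le\frac\eta\pi T+2\omega_l\sqrt T+C.$$
For $T\le1/\eta$ and $l$ large (so that $\omega_l\le\sqrt\eta$), the right side is at most a constant independent of $\eta$.

* If $\log(s^*/s_1)\ge1/\eta$, then $\Phi\ge c\,\Phi^*$ on $[s^*e^{-1/\eta},s^*]$. By (12) each of the disjoint annuli $\{2^{-n}s^*<|x-x_l^i|<2^{1-n}s^*\}$, $1\le n\le\lfloor1/(\eta\log2)\rfloor$, has mass $\ge c\,\Phi^*$. There are at least $c/\eta$ of them and the total mass is $\rho$, so $\Phi^*\le C\eta$.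
* Otherwise $\Phi^*\le C\Phi(s_1)\le C\eta$.

**Step 3: the residual mass near bubble $i$ is at most $C\sqrt\eta$.** Let $\sigma=\sqrt\eta>\eta$ and $s'=\sup\{s\in[s_1,s_0]:M(s)\le Q+\sigma\}$. The set contains $s_1$. By continuity $M(s')\le Q+\sigma$, so
$$\nu_l(\{s_1\le|x-x_l^i|\le s'\})=M(s')-M(s_1)\le\sigma+\eta .$$
If $s'<s_0$, then $M\ge Q+\sigma$ on $[s',s_0]$, and (14) gives there
$$2+\frac{2\alpha s}{s+d}-\frac{M(s)}\pi\le\frac\eta\pi-\frac{\sigma+\eta}\pi=-\frac\sigma\pi .$$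
With $T=\log(s/s')$ and $2\omega_l\sqrt T\le\frac{\sigma T}{2\pi}+\frac{2\pi\omega_l^2}\sigma$, (9) and (10) give $\Phi(s)\le C\Phi(s')e^{-\sigma T/2\pi}\le C\Phi^*e^{-\sigma T/2\pi}$ for $l$ large. By (13), summing over $s=2^ns'\le s_0$, $n\ge0$, the part of $\bigcup_sE_s$ with $s'\le|x-x_l^i|\le s_0$ has mass at most
$$C\Phi^*\sum_{n\ge0}2^{-n\sigma/2\pi}\le\frac{C\Phi^*}\sigma\le C\sqrt\eta .$$

**Step 4: covering.** Let $x$ lie in a chart with $|x|<s_0/2$. For $l$ large, its nearest center $x_l^i$ in that chart (in Euclidean distance) is at distance $<s_0$. If $x$ lies in no ball $\{|x-x_l^k|<Rr_l^k\}$, then $|x-x_l^i|\in[s_1,s_0]$, and $x$ is in one of the two regions of Step 3 for this $i$. So $\Sigma$ is covered by $F$, the balls, and the regions of Step 3 for $i=1,\dots,N$. By (d) and Step 2, $\nu_l(F)\le C\Phi(s_0)\le C\eta$. The balls are disjoint for $l$ large by Lemma 6.1.1. Hence, for $R$ large and then $l$ large,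
$$0\le\rho-\sum_i\nu_l(\{|x-x_l^i|<Rr_l^i\})\le C\sqrt\eta,$$
and each ball has mass within $\eta$ of $Q_i$. Letting $\eta\to0$ gives $\rho=\sum_iQ_i$.

Finally, each $Q_i$ is $4\pi$ or $4\pi(1+\alpha_j)$, with each $j$ used at most once by Lemma 6.1.2, and $N\ge1$. So $\rho\in\Lambda$. $\square$

Theorem A follows: if $\rho\notin\Lambda$, then $N=0$ and Lemma 4.2 applies. With it the Corollary of Section 2 is proved.

## 9. At every $\rho\in\Lambda$ the condition fails: proof of Theorem B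

Now $\alpha_j>-1$ and $\rho\in\Lambda$. We glue the profiles $f_{\beta,\lambda}$ of Section 5, choosing their relative sizes so that the masses come out right.

**Step 1: the potential of a truncated profile.** We have $\int_{\mathbb R^2}f_{\beta,\lambda}=1$. With $u=\log(1+(\lambda r)^{2\beta})$ and $\varsigma=(\lambda r)^{2\beta}$, $ru'=\frac{2\beta\varsigma}{1+\varsigma}$ and $\Delta u=\frac1r(ru')'=\frac{4\beta^2\lambda^{2\beta}r^{2\beta-2}}{(1+\varsigma)^2}$, that is, $\Delta\log(1+(\lambda|x|)^{2\beta})=4\pi\beta f_{\beta,\lambda}$. There is no point mass at $0$, as $ru'\to0$.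

Given an isothermal disc $\{|x|<4s_0\}$, put $S=(\lambda s_0)^{2\beta}$ and $\mu_{\beta,\lambda}=(1+S^{-1})f_{\beta,\lambda}1_{|x|<s_0}dx$. This is a probability measure, since $\int_{|x|<s_0}f_{\beta,\lambda}=\frac S{1+S}$. Its potential $E(x)=\int\frac1{2\pi}\log\frac1{|x-y|}d\mu_{\beta,\lambda}(y)$ is radial, equals $-\frac1{2\pi}\log|x|$ for $|x|\ge s_0$, and for $|x|\le s_0$ satisfies
$$4\pi\beta E=-(1+S^{-1})\log(1+(\lambda|x|)^{2\beta})+(1+S^{-1})\log(1+S)-2\beta\log s_0 ,$$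
the constant being fixed by continuity at $|x|=s_0$. Since $\log S-2\beta\log s_0=2\beta\log\lambda$, and for $|x|\ge s_0$ we have $\log(1+(\lambda|x|)^{2\beta})=2\beta\log\lambda+2\beta\log|x|+O(S^{-1})$, it follows that, uniformly on $|x|<4s_0$,
$$4\pi\beta E(x)=2\beta\log\lambda-\log(1+(\lambda|x|)^{2\beta})+O(S^{-1}\log(2+S)). \tag{15}$$

**Step 2: norms of the profile.** For some $\gamma>0$ and all $t>1$ close to $1$, as $\lambda\to\infty$,
$$\int|x|\,d\mu_{\beta,\lambda}=O(\lambda^{-\gamma}),\quad\|f_{\beta,\lambda}\|_{L^t(\mathbb R^2)}\le C\lambda^{2-2/t},\quad\||x|f_{\beta,\lambda}\|_{L^t(|x|<s_0)}=O(\lambda^{-\gamma}). \tag{16}$$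
Indeed $f_{\beta,\lambda}(x)=\lambda^2f_{\beta,1}(\lambda x)$, and $f_{\beta,1}$ behaves like $|y|^{2\beta-2}$ at $0$ and $|y|^{-2\beta-2}$ at infinity, so $f_{\beta,1}\in L^t$ for $t$ close to $1$; scaling gives the second bound. The first integral is at most
$$C\lambda^{-1}\int_0^{\lambda s_0}\frac{\varrho^{2\beta}}{(1+\varrho^{2\beta})^2}d\varrho\le C\big(\lambda^{-1}(1+\log\lambda)+\lambda^{-2\beta}\big).$$
Finally
$$\int_{|x|<s_0}(|x|f_{\beta,\lambda})^t=\lambda^{t-2}\int_{|y|<\lambda s_0}(|y|f_{\beta,1})^t\le C\big(\lambda^{t-2}(1+\log\lambda)+\lambda^{-2\beta t}\big).$$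
The exponent $2-2/t$ is as small as we like for $t$ near $1$. Below, $\gamma>0$ may change from line to line, and $t>1$ is close to $1$; in particular $\tilde h\in L^t(\Sigma)$.

**Step 3: the test functions.** Write $\rho=4\pi\sum_{i=1}^N\beta_i$ with distinct points $q_i$: $\beta_i=1+\alpha_j$ if $q_i=p_j$, $j\in J$, and $\beta_i=1$ at $n$ points $q_i\notin\{p_1,\dots,p_m\}$. Take disjoint isothermal discs $\{|x|<4s_0\}$ at the $q_i$ containing no other singular point, so that $\tilde h\,dV_g=\kappa_i|x|^{2\beta_i-2}dx$ there. Let $f_i=f_{\beta_i,\lambda_i}$, $\mu_i=\mu_{\beta_i,\lambda_i}$ and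
$$v(x)=\sum_i4\pi\beta_i\int G(x,y)\,d\mu_i(y)\in X,\qquad-\Delta_gv=\sum_i4\pi\beta_i\mu_i-\frac\rho{|\Sigma|}.$$
Let $H_i$ be the regular part of $G$ in disc $i$ and $A_i(x)=4\pi\beta_iH_i(x,q_i)+\sum_{k\ne i}4\pi\beta_kG(x,q_k)$, which is smooth in disc $i$ and independent of the $\lambda_k$. By (15), and the first bound in (16) to replace $y$ by $q_k$ in the smooth kernels,
$$v=2\beta_i\log\lambda_i-\log(1+(\lambda_i|x|)^{2\beta_i})+A_i+O(\lambda^{-\gamma})\ \text{ in disc }i,\qquad\lambda=\min_k\lambda_k .$$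
Choose $\lambda_i^{2\beta_i}=c_iL$ with $c_i=\beta_i^2/(\pi\kappa_i(0)e^{2A_i(0)})$ and $L\to\infty$ (along integers).

**Step 4: $I_\rho'(v)\to0$.** In $\{|x|<s_0\}$ of disc $i$, the density of $\tilde he^{2v}dV_g$ is
$$\frac\pi{\beta_i}\lambda_i^{2\beta_i}\kappa_ie^{2A_i+O(L^{-\gamma})}f_i=\beta_iL\big(1+O(|x|+L^{-\gamma})\big)f_i=\beta_iL(f_i+e_i),\qquad\|e_i\|_{L^t}=O(L^{-\gamma}),$$
by (16) with $t$ close to $1$. Outside the sets $\{|x|<s_0\}$, $v$ is bounded, so $\tilde he^{2v}$ is bounded in $L^t$. Hence $Z=\int\tilde he^{2v}=L\big(\sum_i\beta_i+O(L^{-\gamma})\big)$. Put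
$$\mathcal E:=\rho\Big(\frac{\tilde he^{2v}}Z-\frac1{|\Sigma|}\Big)+\Delta_gv=\rho\frac{\tilde he^{2v}}Z-\sum_i4\pi\beta_i\mu_i .$$
Since $\rho/\sum\beta_i=4\pi$, in $\{|x|<s_0\}$ of disc $i$ this is $4\pi\beta_i(1+O(L^{-\gamma}))(f_i+e_i)-4\pi\beta_i(1+S_i^{-1})f_i$ with $S_i=(\lambda_is_0)^{2\beta_i}$, and elsewhere it is $O(L^{-1})$ in $L^t$. So $\mathcal E=O(L^{-\gamma})$ in $L^t(\Sigma)$. As $I_\rho'(v)[\varphi]=-2\int\mathcal E\varphi$ for $\varphi\in X$ and $H^1\subset L^{t/(t-1)}$, $I'_\rho(v)\to0$ in $X^*$.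

**Step 5: the energy converges, the norm does not stay bounded.** We have $\int\log(1+(\lambda_i|x|)^{2\beta_i})d\mu_i\to\int_0^\infty\frac{\log(1+s)}{(1+s)^2}ds=1$. As $v$ has mean zero,
$$\int|\nabla v|^2=\sum_i4\pi\beta_i\int v\,d\mu_i=\sum_i4\pi\beta_i\big(\log(c_iL)-1+A_i(q_i)\big)+o(1)=\rho\log L+\text{const}+o(1),$$
while $\rho\log Z=\rho\log L+\text{const}+o(1)$. So $I_\rho(v)$ converges and $\|\nabla v\|_2\to\infty$. No subsequence converges, and (P-S) fails. The equivalence in Theorem B follows with Theorem A. $\square$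

## 10. A bubble inside a bubble when $\alpha_1>1$: proof of Theorem C

Formula (9) suggests the construction. Place a type $0$ bubble of mass $4\pi$ at distance $d$ from $p_1$. Beyond $d$ the slope is $2\alpha_1-2>0$, so $\Phi$ grows and can form a second concentration around $p_1$. Seen from scales $\gg d$, the weight times the field of the first bubble is like $|x|^{2\alpha_1-4}$, the weight of exponent $a=\alpha_1-2$, whose profile has mass $4\pi(1+a)=4\pi(\alpha_1-1)$. The total is $4\pi\alpha_1$. We now make this precise.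

**Step 1: the test functions.** Let $\alpha=\alpha_1>1$, $\beta=\alpha-1>0$, $\rho=4\pi\alpha=4\pi(\beta+1)$. Use a disc $\{|x|<4s_0\}$ centered at $p_1$ with no other singular point, $\tilde h\,dV_g=\kappa|x|^{2\alpha}dx$. For $\lambda\to\infty$ put
$$d=\lambda^{-2},\quad\tau=\lambda^{\beta+2}/\beta,\quad q=(d,0),\quad f_1=f_{\beta,\lambda},\quad f_2=f_{1,\tau}(\cdot-q),\quad K:=\tau d=\lambda^\beta/\beta\to\infty .$$
Let $\mu_1=\mu_{\beta,\lambda}$, let $\mu_2$ be the translate by $q$ of $\mu_{1,\tau}$, and $v=4\pi\beta\int G\,d\mu_1+4\pi\int G\,d\mu_2\in X$. With $A=4\pi\alpha H(\cdot,p_1)$, (15), the first bound in (16), and $|q|=d=\lambda^{-2}$ show that the density of $\tilde he^{2v}dV_g$ in $\{|x|<s_0\}$ is $\kappa e^{2A+O(\lambda^{-\gamma})}\Theta$ with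
$$\Theta=\frac{|x|^{2\alpha}\lambda^{4\beta}\tau^4}{(1+(\lambda|x|)^{2\beta})^2(1+\tau^2|x-q|^2)^2}.$$

**Step 2: two expressions for $\Theta$.** Let $L=\pi\beta^{-2}\lambda^{2\beta}$. Since $2\alpha=(2\beta-2)+4$, and since $\pi\tau^2\lambda^{4\beta}d^{2\alpha}=\pi\beta^{-2}\lambda^{2\beta+4+4\beta-4\alpha}=L$,
$$\frac\Theta L=\beta f_1\chi_1^2=f_2\chi_2,\qquad\chi_1=\frac{|x|^2}{\tau^{-2}+|x-q|^2},\qquad\chi_2=\frac{(|x|/d)^{2\alpha}}{(1+(\lambda|x|)^{2\beta})^2}.$$
Far from $q$ on the scale $d$, $\chi_1\approx1$; near $q$, $\chi_2\approx1$.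

**Step 3: claim.** *The function $e:=\Theta/L-\beta f_1-f_2$ satisfies $\|e\|_{L^t(|x|<s_0)}=O(\lambda^{-\gamma})$ for $t>1$ close to $1$.*

*On $|x-q|<d/2$.* Here $e=f_2(\chi_2-1)-\beta f_1$ and $\frac d2\le|x|\le\frac{3d}2$, so $|\chi_2-1|\le C(|x-q|/d+(\lambda d)^{2\beta})$. Scaling $y=\tau(x-q)$ and using $\lambda d=\lambda^{-1}$, $\|f_2(\chi_2-1)\|_t\le C(K^{-1}+\lambda^{-2\beta})\tau^{2-2/t}$. Also $f_1\le C\lambda^{2\beta}d^{2\beta-2}$ on a set of area $Cd^2$, so $\|f_1\|_t\le C\lambda^{2\beta}d^{2\beta-2+2/t}=C(\lambda d)^{2\beta}d^{-(2-2/t)}$. Both are negative powers of $\lambda$ for $t$ close to $1$.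

*On $|x-q|\ge d/2$.* Here $e=\beta f_1(\chi_1^2-1)-f_2$. From $f_2\le C\tau^{-2}|x-q|^{-4}$ we get $\|f_2\|_t\le C\tau^{-2}d^{-4+2/t}=CK^{-2}d^{-(2-2/t)}$. Since $|x|\le|x-q|+d\le3|x-q|$, $\chi_1\le9$ and
$$|\chi_1-1|\le\frac{\big||x|^2-|x-q|^2\big|+\tau^{-2}}{|x-q|^2}\le\frac{4d}{|x-q|}+\frac4{K^2}.$$
Let $\ell=\lambda^{-3/2}$. On $|x|\le\ell$, $\chi_1^2-1$ is bounded and $\|f_1\|_t\le C\lambda^{2\beta}\ell^{2\beta-2+2/t}=C(\lambda\ell)^{2\beta}\ell^{-(2-2/t)}=C\lambda^{-\beta}\ell^{-(2-2/t)}$. On $|x|\ge\ell$, $|x-q|\ge\ell/2$ for $\lambda$ large, so $|\chi_1^2-1|\le C(\lambda^{-1/2}+K^{-2})$, while $\|f_1\|_t\le C\lambda^{2-2/t}$. All are negative powers of $\lambda$ for $t$ close to $1$. This proves the claim.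

**Step 4: $I_\rho'(v)\to0$ and $v$ is unbounded.** We have $\kappa e^{2A}=k_0(1+O(|x|))$ with $k_0>0$. On $\{|x|<s_0\}$, (16) gives $\||x|f_1\|_t=O(\lambda^{-\gamma})$ and $\||x|f_2\|_t\le\||x-q|f_2\|_t+d\|f_2\|_t=O(\lambda^{-\gamma})$. So there the density of $\tilde he^{2v}dV_g$ is $k_0L(\beta f_1+f_2+O(\lambda^{-\gamma}))$, the error being in $L^t$. Off $\{|x|<s_0\}$, $v$ is bounded, so $\tilde he^{2v}$ is bounded in $L^t$. Hence $Z=k_0L(\alpha+O(\lambda^{-\gamma}))$. The measures $\mu_1,\mu_2$ differ from $f_1dx,f_2dx$ on $\{|x|<s_0\}$ by $O(\lambda^{-\gamma})$ in $L^t$: the factors $1+S^{-1}$ are $1+O(\lambda^{-\gamma})$, and on the thin region where exactly one of $|x|<s_0$, $|x-q|<s_0$ holds, $f_2=O(\tau^{-2})$. Since $\rho/\alpha=4\pi$, exactly as in Section 9,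
$$\rho\Big(\frac{\tilde he^{2v}}Z-\frac1{|\Sigma|}\Big)+\Delta_gv=\rho\frac{\tilde he^{2v}}Z-4\pi\beta\mu_1-4\pi\mu_2=O(\lambda^{-\gamma})\quad\text{in }L^t(\Sigma),$$
so $I'_\rho(v)\to0$ in $X^*$. If $v$ were bounded in $H^1$ along a subsequence $\lambda\to\infty$, then (MT) and $\tilde h\in L^t$ would bound $Z$ along it; but $Z\to\infty$. So $\|v\|_{H^1}\to\infty$, and no subsequence converges.

**Step 5: the value $4\pi\alpha_1$ may lie outside $\Lambda$.** If $m=1$, then $\Lambda=\{4\pi n:n\ge1\}\cup\{4\pi(1+\alpha+n):n\ge0\}$. If moreover $\alpha\notin\mathbb N$, then $4\pi\alpha$ is in neither set. $\square$
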